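# Local rings whose number of semidualizing modules is not a power of two

Throughout, rings are commutative and Noetherian. Over a local ring, $\mu(M)$ is the minimal number of generators of $M$, CM means Cohen–Macaulay, and MCM means maximal Cohen–Macaulay. For a complex $X$ with nonzero bounded homology, $\inf X$ and $\sup X$ are the least and the largest degree in which the homology is nonzero.

## 1. Semidualizing modules and complexes

**Definition 1.1.** A finitely generated $R$-module $C$ is *semidualizing* if the homothety map $R\to\operatorname{Hom}_R(C,C)$, $r\mapsto(c\mapsto rc)$, is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i>0$. The set of isomorphism classes of semidualizing $R$-modules is $\mathfrak S_0(R)$.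

*Example.* The module $R$ is always semidualizing. Over a field $k$ it is the only one, because $\operatorname{Hom}_k(k^m,k^m)$ has dimension $m^2$. For a second semidualizing module, let $R=k[x,y]/(x,y)^2$ and $\omega=\operatorname{Hom}_k(R,k)$. Since $\operatorname{Hom}_R(-,\omega)\cong\operatorname{Hom}_k(-,k)$ is exact, $\operatorname{Ext}^i_R(\omega,\omega)=0$ for $i>0$. The composite $R\to\operatorname{Hom}_R(\omega,\omega)\cong\operatorname{Hom}_k(\omega,k)$ sends $r$ to $f\mapsto (rf)(1)=f(r)$, which is the isomorphism of $R$ with its double dual over $k$. So $\omega$ is semidualizing. It needs $\dim_k\operatorname{Soc}R=2$ generators, so $\omega\not\cong R$. The residue field is not semidualizing over this $R$, since $\operatorname{Hom}_R(k,k)=k\neq R$.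

**Definition 1.2.** A complex $C\in\mathsf D(R)$ is *semidualizing* if its total homology is a finitely generated $R$-module ($C$ is *homologically finite*) and the homothety morphism $R\to\mathbf R\operatorname{Hom}_R(C,C)$ is an isomorphism in $\mathsf D(R)$. The set of shift-isomorphism classes of semidualizing complexes is $\mathfrak S(R)$.

A module is semidualizing in the first sense exactly when it is so in the second, because $H_{-i}\mathbf R\operatorname{Hom}(C,C)=\operatorname{Ext}^i(C,C)$. Thus $\mathfrak S_0(R)\subseteq\mathfrak S(R)$.

*Example.* A dualizing complex is a semidualizing complex of finite injective dimension. Let $P=k[[x,y]]$ and $R=P/(x^2,xy)$. Then $D=\mathbf R\operatorname{Hom}_P(R,P)$ is dualizing for $R$, hence semidualizing. The ideal $x(x,y)$ has grade $1$, so $\operatorname{Ext}^1_P(R,P)\ne0$. Also $x\neq 0$ is killed by the maximal ideal of $R$, so $\operatorname{depth}R=0$, the projective dimension of $R$ over $P$ is $2$, and $\operatorname{Ext}^2_P(R,P)\neq0$. Hence $D$ is not a shift of a module. (This $R$ is not CM; Lemma 3.1 shows that over CM local rings this cannot happen.)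

**Facts 1.3.** (a) If $R\to R'$ is flat and $C$ is semidualizing over $R$, then $C\otimes_RR'$ is semidualizing over $R'$, because for homologically finite $C$
$$\mathbf R\operatorname{Hom}_R(C,C)\otimes_RR'\simeq\mathbf R\operatorname{Hom}_{R'}(C\otimes_RR',C\otimes_RR')$$
compatibly with homotheties. (b) If $R\to R'$ is faithfully flat and $C$ is homologically finite, the converse holds: the cone of $R\to\mathbf R\operatorname{Hom}_R(C,C)$ vanishes if it vanishes after tensoring with $R'$. (c) A finitely generated module is semidualizing if and only if all its localizations at primes are, since $\operatorname{Ext}$ and the homothety map localize.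

**Canonical modules.** Let $R$ be a CM local ring of dimension $d$. We use these textbook facts about a canonical module $\omega$, when one exists.

- It is a semidualizing MCM module of finite injective dimension, also called a dualizing module. If $C$ is homologically finite, then so is $\mathbf R\operatorname{Hom}(C,\omega)$, and $C\simeq\mathbf R\operatorname{Hom}(\mathbf R\operatorname{Hom}(C,\omega),\omega)$.
- Local duality: a nonzero finitely generated module $M$ with $\operatorname{Ext}^i(M,\omega)=0$ for all $i>0$ is MCM.
- A complete CM local ring has a canonical module. A finitely generated $C$ is canonical over $R$ if and only if $C\otimes\hat R$ is canonical over $\hat R$. Canonical modules localize to canonical modules.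
- If $R=P/I$ with $P$ regular local and $g=\operatorname{ht}I$, then $\operatorname{Ext}^g_P(R,P)$ is a canonical module of $R$. If $R$ is Gorenstein, $R$ itself is one.

*Example.* The module $\omega$ in the example after Definition 1.1 is the canonical module of $k[x,y]/(x,y)^2$.

## 2. The class group as a group of modules

**Definition 2.1.** Let $R$ be a normal domain. A finitely generated module $I$ is *reflexive* if $I\to I^{**}$ is an isomorphism, where $I^*=\operatorname{Hom}_R(I,R)$. The *divisor class group* $\operatorname{Cl}(R)$ is the set of isomorphism classes of reflexive modules of rank one, with zero element $[R]$ and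
$$[J]-[I]=[\operatorname{Hom}_R(I,J)].$$

Every height-one prime is a reflexive module of rank one. Conversely, a nonzero reflexive prime $P$ has height one: if $\operatorname{ht}P\ge2$, then $P$ contains a regular sequence of length two, so $\operatorname{Ext}^i(R/P,R)=0$ for $i=0,1$, hence $P^*=R$ and $P^{**}=R\ne P$.

*Example.* Let $R=k[x,y,z]/(xy-z^2)\cong k[a^2,b^2,ab]$ (with $x,y,z$ corresponding to $a^2,b^2,ab$). It is normal, being the set of elements of even degree in $k[a,b]$: a fraction of such elements that is integral over $R$ lies in $k[a,b]$ and has only even-degree terms. The ideal $(x,z)$ is prime with quotient $k[y]$, and it has height one. At the origin $x$ and $z$ are independent modulo the square of the maximal ideal, so $(x,z)$ needs two generators there. Thus $[(x,z)]\neq0$, even in the class group of the local ring at the origin.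

We need three facts.

**Fact 2.2 (flat maps).** A flat map $R\to R'$ of normal domains induces a homomorphism $\operatorname{Cl}(R)\to\operatorname{Cl}(R')$, $[I]\mapsto[I\otimes_RR']$. Indeed nonzero elements of $R$ act injectively on $R'$, so the rank stays one, and $\operatorname{Hom}$ of finitely generated modules commutes with flat base change, so reflexivity and differences are preserved.

**Fact 2.3 (completion).** If $R$ is local and $\hat R$ is a normal domain, then $\operatorname{Cl}(R)\to\operatorname{Cl}(\hat R)$ is injective. If $I\otimes\hat R\cong\hat R$, then $\mu(I)=1$, so $I$ is cyclic; being torsion-free and nonzero, $I\cong R$.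

**Fact 2.4 (Nagata's theorem).** If $0\ne t\in R$, then $\operatorname{Cl}(R)\to\operatorname{Cl}(R[1/t])$ is surjective and its kernel is generated by the classes of the height-one primes of $R$ that contain $t$.

## 3. Is the count a power of two?

The following question comes from Sean Sather-Wagstaff, "Semidualizing modules and the divisor class group", arXiv:math/0408399 (2004).

> If $R$ is a local ring, must $|\mathfrak S_0(R)|$ and $|\mathfrak S(R)|$ be powers of $2$, that is, of the form $2^n$ with $n\ge0$?

One fact comes with the problem and may be used: *if $R$ is a non-Gorenstein ring admitting a dualizing complex and $\mathfrak S(R)$ is finite, then $|\mathfrak S(R)|$ is even.* So an example with three classes, if there is one, cannot have a dualizing complex, unless it is Gorenstein (which part (iii) below excludes in the local case).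

The answer is no, and it fails as badly as it can.

**Theorem C.** (1) For every integer $q\ge1$ there is a Cohen–Macaulay normal local domain $A$ with $|\mathfrak S_0(A)|=|\mathfrak S(A)|=q$. In particular, with $q=3$, the answer to the question is no.

(2) For every even $q\ge2$ (for instance $q=6$) such an $A$ exists having, in addition, a dualizing module.

We start with general constraints over CM local rings. They settle the first cases and are the tools for the rest.

**Lemma 3.1.** Let $R$ be a CM local ring and $C$ a semidualizing complex with $\inf C=0$.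

(i) $C$ is isomorphic in $\mathsf D(R)$ to an MCM module. Hence $\mathfrak S(R)=\mathfrak S_0(R)$.

(ii) If $R$ has a canonical module $\omega$ and $C^\dagger=\operatorname{Hom}_R(C,\omega)$, then $C\otimes_RC^\dagger\cong\omega$. Hence $\mu(C)\,\mu(C^\dagger)=\mu(\omega)$.

(iii) If $R$ is Gorenstein, then $C\cong R$.

(iv) If $R$ is a normal domain, then $C$ is a reflexive module of rank one.

*Proof.* **(i)** *The aim is to squeeze $C$ into one degree by tensoring it with its dual.* Since $H_i(C\otimes\hat R)=H_i(C)\otimes\hat R$, being concentrated in degree $0$ and being MCM can be checked over $\hat R$, and $C\otimes\hat R$ is semidualizing by 1.3(a). So assume that $\omega$ exists, and put $C^\dagger=\mathbf R\operatorname{Hom}_R(C,\omega)$. It is homologically finite, and $C\simeq C^{\dagger\dagger}$.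

Let $L$ be a resolution of $C$ by finite free modules, bounded on the right; let $X$ be a bounded complex isomorphic to $C$ in $\mathsf D(R)$; let $J$ be a bounded injective resolution of $\omega$. The natural map
$$L\otimes_R\operatorname{Hom}(X,J)\to\operatorname{Hom}(\operatorname{Hom}(L,X),J)$$
is an isomorphism of complexes: because $X$ and $J$ are bounded, each degree of either side is a finite direct sum of terms $L_i\otimes\operatorname{Hom}(X_a,J_b)\cong\operatorname{Hom}(\operatorname{Hom}(L_i,X_a),J_b)$. Hence
$$C\otimes^{\mathbf L}_RC^\dagger\simeq\mathbf R\operatorname{Hom}(\mathbf R\operatorname{Hom}(C,C),\omega)\simeq\mathbf R\operatorname{Hom}(R,\omega)=\omega.\tag{1}$$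

The lowest possible homology of $C\otimes^{\mathbf L}C^\dagger$ is $H_{\inf C}(C)\otimes H_{\inf C^\dagger}(C^\dagger)$, nonzero by Nakayama. So $\inf C+\inf C^\dagger=\inf\omega=0$, and $\inf C^\dagger=0$. Also $\sup C^\dagger\le\sup\omega-\inf C=0$. So $C^\dagger$ is a module. Symmetrically, $C\simeq\mathbf R\operatorname{Hom}(C^\dagger,\omega)$ gives $\sup C\le\sup\omega-\inf C^\dagger=0$, so $C$ is a module. Now $\operatorname{Ext}^i(C,\omega)=H_{-i}(C^\dagger)=0$ for $i>0$, and $C$ is MCM by local duality. Every class in $\mathfrak S(R)$ has a representative with $\inf=0$, so $\mathfrak S(R)=\mathfrak S_0(R)$.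

**(ii)** By (i), $C$ and $\mathbf R\operatorname{Hom}(C,\omega)=\operatorname{Hom}(C,\omega)$ are modules. Take $H_0$ in (1), then tensor with the residue field.

**(iii)** Here $\omega=R$, so (ii) gives $\mu(C)=1$. Since $R\cong\operatorname{Hom}(C,C)$, we have $\operatorname{Ann}C=0$. So $C\cong R$.

**(iv)** For each prime $p$, $C_p$ is semidualizing over the CM ring $R_p$, hence MCM by (i). If $\dim R_p\le1$, then $R_p$ is regular and $C_p$ is free. If $\dim R_p\ge2$, then $\operatorname{depth}C_p\ge2$. By Bruns–Herzog, Prop. 1.4.1, $C$ is reflexive. Here is the argument. Let $N$ and $Z$ be the kernel and the cokernel of $C\to C^{**}$. If $N\ne0$, take $p\in\operatorname{Ass}N\subseteq\operatorname{Ass}C$; then $\operatorname{depth}C_p=0$, so $\dim R_p=0$, $C_p$ is free and $N_p=0$, a contradiction. If $Z\neq0$, take $p\in\operatorname{Ass}Z$; as $Z_p\ne0$, $C_p$ is not free and $\dim R_p\ge2$. With $\kappa$ the residue field of $R_p$, the sequence $\operatorname{Hom}(\kappa,C^{**}_p)\to\operatorname{Hom}(\kappa,Z_p)\to\operatorname{Ext}^1(\kappa,C_p)$ has zero outer terms, since a dual over a domain is torsion-free and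 $\operatorname{depth}C_p\ge2$. But $\operatorname{Hom}(\kappa,Z_p)\ne0$, a contradiction. Finally, at $p=0$ the module $C_p$ is semidualizing over a field, hence one-dimensional. $\square$

**First cases.** If $R$ is Gorenstein local, $|\mathfrak S(R)|=1$ by (iii). Suppose that $R$ is CM local with canonical module $\omega$ and $\mu(\omega)$ is a prime number. By (ii), $\mu(C)=1$ or $\mu(C^\dagger)=1$ for each semidualizing module $C$. In the first case $C\cong R$ as in (iii). In the second, duality gives $\operatorname{Hom}(C^\dagger,C^\dagger)\cong\operatorname{Hom}(C,C)\cong R$, so $\operatorname{Ann}C^\dagger=0$, $C^\dagger\cong R$ and $C\cong\omega$. Since $\mu(\omega)\ge2$, $R\not\cong\omega$ and $|\mathfrak S(R)|=2$; for instance, $k[x,y]/(x,y)^2$ has exactly two.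

To get more classes, tensor two such rings over $k$. With $R=k[x,y]/(x,y)^2$, the four modules $R\otimes_kR$, $\omega\otimes_kR$, $R\otimes_k\omega$, $\omega\otimes_k\omega$ over $R\otimes_kR$ are semidualizing (step 4.4 below proves this kind of statement). They need $1,2,2,4$ generators, and the two middle ones differ: over the first factor they are $\omega^3$ and $R^3$. So tensor products of rings with two classes lead to $2^n$. We now build the same pattern over a normal domain, where by Lemma 3.1(iv) all semidualizing modules live in the class group.

## 4. Graded pieces of a polynomial ring and the cube $\{0,1\}^n$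

Fix a field $k$ and $n\ge1$. Let
$$Q=k[u^{(i)}_a,\,v^{(i)}_b:\ 1\le i\le n,\ a=1,2,\ b=1,2,3],\qquad \deg u_a^{(i)}=e_i,\quad\deg v_b^{(i)}=-e_i,$$
graded by $\mathbb Z^n$. Let $M_c=Q_c$ be the part of degree $c$, let $B_0=M_0$, and let $\mathfrak m\subset B_0$ be the ideal generated by all $u_a^{(i)}v_b^{(i)}$. For $n=1$ write $E=B_0$ and $E_c=M_c$. Sorting monomials by the upper index gives, over $k$,
$$B_0=\bigotimes_iE^{(i)},\qquad M_c=\bigotimes_iE^{(i)}_{c_i}.$$

A monomial of degree $0$ has, for each $i$, as many factors $u^{(i)}$ as $v^{(i)}$; pairing them shows that $B_0$ is generated as a $k$-algebra by the $u_a^{(i)}v_b^{(i)}$. So $\mathfrak m$ is the set of elements of $Q_0$ with zero constant term, and $B_0/\mathfrak m=k$. We use the following observation several times: *if $z\in Q$, $0\ne a\in Q_c$ and $za\in Q_d$, then $z\in Q_{d-c}$*, since the components of $z$ in other degrees are killed by $a$. In particular $B_0$ is normal: if $z=a/b$ with $a,b\in Q_0$, $b\neq 0$, is integral over $Q_0$, then $z\in Q$ because $Q$ is normal, and $zb=a$ forces $z\in Q_0$.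

Put $S=(B_0)_{\mathfrak m}$. It is essentially of finite type over a field, hence excellent, so $\hat S$ is a normal domain.

**4.1. Generators.** *We count generators, to tell the $M_c$ apart.* Let $c\ge0$. Each monomial in $E_c$ is a monomial of degree $c$ in $u_1,u_2$ times a product of elements $u_av_b$. So the forms of degree $c$ in $u_1,u_2$ generate $E_c$. They map isomorphically onto $E_c/\mathfrak mE_c$, since $\mathfrak mE_c$ is spanned by monomials of positive degree in $v$. For $c<0$ the same holds with forms of degree $-c$ in $v_1,v_2,v_3$. For general $n$, let $\mathfrak m_i\subset E^{(i)}$ be generated by the $u_a^{(i)}v_b^{(i)}$; as $\mathfrak m=\sum_i\mathfrak m_iB_0$, we get $M_c/\mathfrak mM_c=\bigotimes_iE^{(i)}_{c_i}/\mathfrak m_iE^{(i)}_{c_i}$. So $M_c$ is finitely generated, and, locally at the origin,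
$$\mu(E_c)=c+1\ (c\ge0),\qquad\mu(E_c)=\tbinom{2-c}{2}\ (c<0),\qquad\mu(M_c)=\prod_i\mu(E_{c_i}).\tag{2}$$
The values of $\mu(E_c)$ for $c=-2,-1,0,1,2$ are $6,3,1,2,3$. In particular $\mu(M_c)>1$ for $c\ne0$.

**4.2. Homomorphisms: $\operatorname{Hom}_{B_0}(M_c,M_d)=M_{d-c}$, acting by multiplication.** *This makes $c\mapsto[M_c]$ a group homomorphism.* The module $M_c\neq 0$ is torsion-free, and it has rank one: for nonzero $a,a'\in Q_c$ and $0\neq w\in Q_{-c}$ we have $a'/a=(wa')/(wa)\in\operatorname{Frac}B_0$. Let $\varphi\in\operatorname{Hom}_{B_0}(M_c,M_d)$. Since $wa,wa'\in B_0$,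
$$(wa)\varphi(a')=\varphi(waa')=(wa')\varphi(a),$$
so $\varphi(a')/a'=\varphi(a)/a$. Hence $\varphi$ is multiplication by a fixed $z=b/a$ with $0\ne a\in Q_c$ and $b\in Q_d$. The module $M_c$ contains the two monomials
$$\alpha=\prod_{c_i>0}(u_1^{(i)})^{c_i}\prod_{c_i<0}(v_1^{(i)})^{-c_i},\qquad\beta=\prod_{c_i>0}(u_2^{(i)})^{c_i}\prod_{c_i<0}(v_2^{(i)})^{-c_i},$$
which are coprime in the UFD $Q$. From $z\alpha,z\beta\in Q$ we get $z\in Q$, and $za=b$ gives $z\in Q_{d-c}$. Conversely, multiplication by an element of $Q_{d-c}$ maps $M_c$ to $M_d$.

So $M_c^*=M_{-c}$ and $M_c^{**}=M_c$, the biduality map sending $m$ to multiplication by $m$. Thus $M_c$ is reflexive of rank one, $[M_d]-[M_c]=[M_{d-c}]$, and $c\mapsto[M_c]$ is a homomorphism $\mathbb Z^n\to\operatorname{Cl}(B_0)$. By Fact 2.2 we get a homomorphism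
$$\mathbb Z^n\to\operatorname{Cl}(\hat S),\qquad c\mapsto[M_c\otimes_{B_0}\hat S],\tag{3}$$
which is injective because $\mu(M_c\otimes\hat S)>1$ for $c\ne0$.

**4.3. Cohen–Macaulayness and the canonical module.** *We show that $B_0$ is CM and that $M_{\mathbf 1}$, $\mathbf 1=(1,\dots,1)$, is its canonical module.* Let $n=1$ first. Let $\mathcal P=k[X_{ab}]$, $a\le2$, $b\le3$, and map $X_{ab}\mapsto u_av_b$.

*The kernel of $\mathcal P\to E$ is $I_2(X)$, the ideal of $2\times2$ minors.* The minors map to $0$. The map sends monomials to monomials, so its kernel is spanned by differences of monomials with the same image. The image of $X_{a_1b_1}\cdots X_{a_mb_m}$ determines the multisets $\{a_j\}$ and $\{b_j\}$. Modulo $I_2(X)$ we have $X_{ab}X_{a'b'}\equiv X_{ab'}X_{a'b}$, so the $b_j$ may be permuted freely against the $a_j$, and two monomials with the same image are congruent.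

*Dimension.* $\operatorname{Frac}E=k(u_1v_1,u_1v_2,u_1v_3,u_2/u_1)$, and these four elements are algebraically independent since their exponent vectors are linearly independent. So $\dim E=4$, and $I_2(X)$ has height, hence grade, $6-4=2$.

*Resolution.* By Hilbert–Burch,
$$0\to\mathcal P^2\xrightarrow{\ X^T\ }\mathcal P^3\to\mathcal P\to E\to0\tag{4}$$
is exact. For a prime $\mathfrak P\supseteq I_2(X)$, Auslander–Buchsbaum gives $\operatorname{depth}E_{\mathfrak P}\ge\operatorname{ht}\mathfrak P-2=\dim E_{\mathfrak P}$, so $E$ is CM. Moreover $\operatorname{Ext}^i_{\mathcal P}(E,\mathcal P)=0$ for $i\ne2$: for $i<2$ by grade, for $i>2$ by (4). Dualizing (4),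
$$\omega_E:=\operatorname{Ext}^2_{\mathcal P}(E,\mathcal P)=\operatorname{coker}(X:\mathcal P^3\to\mathcal P^2),$$
and this localizes to a canonical module at every prime of $E$.

*Identification $\omega_E\cong E_1$.* The map $\mathcal P^2\to E_1$, $(f_1,f_2)\mapsto f_1u_2-f_2u_1$, is onto, because $u_1,u_2$ generate $E_1$. It kills each column of $X$: $(X_{1b},X_{2b})\mapsto u_1v_bu_2-u_2v_bu_1=0$. So it induces a surjection $\omega_E\to E_1$. Both modules are torsion-free of rank one over $E$; for $\omega_E$ this holds because it is locally MCM, so that its associated primes have height $0$, and at the generic point it is a canonical module of a field. The kernel has rank zero and is torsion-free, hence is $0$.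

*General $n$.* By Künneth over $k$, the tensor product of $n$ copies of (4) resolves $B_0$ over a polynomial ring $\mathcal P_n$ in $6n$ variables, with length $2n$. By Noether normalization $E$ is finite over a polynomial ring in $4$ variables, so the domain $B_0$ is finite over one in $4n$ variables; it has dimension $4n$ at each maximal ideal, and the kernel of $\mathcal P_n\to B_0$ is a prime of height $2n$. As before, Auslander–Buchsbaum shows that $B_0$ is CM. Dualizing the tensor product complex and applying Künneth again,
$$\operatorname{Ext}^{2n}_{\mathcal P_n}(B_0,\mathcal P_n)=\bigotimes_i\omega_{E^{(i)}}\cong\bigotimes_iE_1^{(i)}=M_{\mathbf 1},$$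
and this localizes to a canonical module at every prime of $B_0$. In particular $\hat S$ is CM with canonical module $M_{\mathbf 1}\otimes\hat S$.

**4.4. If $c\in\{0,1\}^n$, then $M_c$ is semidualizing over $B_0$**, hence $M_c\otimes\hat S$ is semidualizing over $\hat S$. *We handle one factor, then tensor.* For $n=1$: $E_0=E$ is semidualizing, and so is $E_1\cong\omega_E$, by 1.3(c), being locally a canonical module. Now let $E',E''$ be Noetherian $k$-algebras with $E'\otimes_kE''$ Noetherian, let $C',C''$ be finitely generated modules over them, and let $L',L''$ be resolutions of these by finite free modules. Then $L'\otimes_kL''$ is a free resolution of $C'\otimes_kC''$ over $E'\otimes_kE''$, and, the free modules being finite,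
$$\operatorname{Hom}_{E'\otimes E''}(L'\otimes_kL'',C'\otimes_kC'')\cong\operatorname{Hom}_{E'}(L',C')\otimes_k\operatorname{Hom}_{E''}(L'',C'').$$
Taking cohomology,
$$\operatorname{Ext}^m_{E'\otimes E''}(C'\otimes C'',C'\otimes C'')\cong\bigoplus_{i+j=m}\operatorname{Ext}^i_{E'}(C',C')\otimes_k\operatorname{Ext}^j_{E''}(C'',C'').$$
If $C',C''$ are semidualizing, this vanishes for $m>0$. For $m=0$ the isomorphism sends $f'\otimes f''$ to the endomorphism $f'\otimes f''$ of $C'\otimes_k C''$, so the homothety map of $C'\otimes_kC''$ is the tensor product of the two homothety maps, an isomorphism. So $C'\otimes_kC''$ is semidualizing. Apply this repeatedly to $M_c=\bigotimes_iE^{(i)}_{c_i}$.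

**4.5. If $c\in\mathbb Z^n$ and $M_c\otimes\hat S$ is semidualizing over $\hat S$, then $c\in\{0,1\}^n$.** *We isolate the $i$-th coordinate by localizing, and then count generators.* By 1.3(b), $(M_c)_{\mathfrak m}$ is semidualizing over $S$. Fix $i$. Let $B'=\bigotimes_{j\ne i}E^{(j)}$ ($B'=k$ if $n=1$), $L=\operatorname{Frac}B'$, and let $p_i\subset B_0$ be the ideal generated by the $u_a^{(i)}v_b^{(i)}$. Then $B_0/p_i\cong B'$ is a domain, so $p_i\subseteq\mathfrak m$ is prime, and $p_i\cap B'=0$. So localizing at $p_i$ inverts all nonzero elements of $B'$:
$$(B_0)_{p_i}=(E\otimes_kL)_0,$$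
the localization at the origin of the ring "$E$" formed over the field $L$. Similarly $M_c=E_{c_i}\otimes_kM'$ with $M'=\bigotimes_{j\neq i}E^{(j)}_{c_j}$ torsion-free of rank one over $B'$, so $M'\otimes_{B'}L\cong L$ and
$$(M_c)_{p_i}\cong(E_{c_i}\otimes_kL)_0.\tag{5}$$
This is a localization of $(M_c)_{\mathfrak m}$, so it is semidualizing over the CM local ring $(E\otimes_kL)_0$, whose canonical module is $(E_1\otimes_kL)_0$ by 4.3 over $L$. By 4.2 over $L$, the dual of $E_{c_i}$ into $E_1$ is $E_{1-c_i}$. Lemma 3.1(ii) gives
$$\mu(E_{c_i})\,\mu(E_{1-c_i})=\mu(E_1)=2.$$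
By (2): if $c_i\ge2$, then $\mu(E_{c_i})=c_i+1\ge3$, impossible. If $c_i\le-1$, then $1-c_i\ge2$ and $\mu(E_{1-c_i})=2-c_i\ge3$, impossible. So $c_i\in\{0,1\}$.

Together: *among the modules $M_c\otimes\hat S$, which are pairwise non-isomorphic, the semidualizing ones are exactly the $2^n$ with $c\in\{0,1\}^n$.*

## 5. Localizing gives smaller cubes; descending gives slices of cubes

We want to spoil the count $2^n$. By Lemma 3.1(iv), semidualizing modules are elements of the class group, so we should change the group. The obvious operation is localization at another prime $p$ of $B_0$, which makes some of the $M_c$ free. Let us see what it does to the $M_c$.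

Let $I=\{i:p_i\not\subseteq p\}$, with $p_i$ as in 4.5. For $i\in I$ choose $u_a^{(i)}v_b^{(i)}\notin p$. Multiplication by $u_a^{(i)}$ is an isomorphism $(M_c)_p\to(M_{c+e_i})_p$, with inverse multiplication by $v_b^{(i)}/(u_a^{(i)}v_b^{(i)})$. So the coordinates in $I$ do not matter. For $i\notin I$ we may localize further to $p_i\subseteq p$. If $(M_c)_p\cong(M_d)_p$, then $(M_{c-d})_p$ is free by 4.2, so (5) and (2) give $c_i=d_i$ for $i\notin I$. If $(M_c)_p$ is semidualizing, the argument of 4.5 at $p_i$ gives $c_i\in\{0,1\}$ for $i\notin I$. Conversely, if $c_i\in\{0,1\}$ for all $i\notin I$, replace the coordinates in $I$ by $0$ and use 4.4. So the semidualizing modules among the $(M_c)_p$ form exactly $2^{n-|I|}$ isomorphism classes.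

The approach stops precisely here: localization replaces $\mathbb Z^n$ by a quotient, and the only subgroups it kills are the coordinate subgroups $\mathbb Z^I$. The cube becomes a smaller cube.

What we need is a *subgroup* of $\mathbb Z^n$. Suppose that $A$ is a normal local domain with $\hat A\cong\hat S$. By Fact 2.3, $\operatorname{Cl}(A)$ embeds in $\operatorname{Cl}(\hat S)$, and by 1.3 a module over $A$ is semidualizing if and only if its completion is. If we can arrange that the image of $\operatorname{Cl}(A)$ is $\{[M_c\otimes\hat S]:c\in H\}$ for a subgroup $H\subseteq\mathbb Z^n$, then $\mathfrak S_0(A)$ corresponds to the slice $H\cap\{0,1\}^n$ of the cube, and a slice can have a number of points that is not a power of two. For $H=\{(a_1+a_2,a_1,a_2)\}\subset\mathbb Z^3$ it consists of $000$, $110$, $101$: three points.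

**Theorem B.** Let $n\ge1$ and let $H\subseteq\mathbb Z^n$ be a subgroup generated by finitely many (at least one) nonzero vectors from $\{0,1\}^n$. There is a Cohen–Macaulay normal local domain $A$ with
$$|\mathfrak S_0(A)|=|\mathfrak S(A)|=|H\cap\{0,1\}^n|.$$
If $(1,\dots,1)\in H$, then $A$ has a dualizing module.

How can we prescribe the class group of $A$? Nagata's theorem suggests a way: if $A[1/t]$ is a UFD, then $\operatorname{Cl}(A)$ is generated by the height-one primes containing $t$, and these are visible in $A/tA$. So we look for a ring that agrees with $S$ modulo every power of $t$, but becomes a localized polynomial ring once $t$ is inverted.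

**Theorem A.** Let $k$ be a field, $B_0$ a finitely generated $k$-algebra that is a domain, $\mathfrak m\subset B_0$ a maximal ideal, $0\ne t\in\mathfrak m$, and $S=(B_0)_{\mathfrak m}$. There is a Noetherian local domain $(A,\mathfrak n)$ with $t\in\mathfrak n$ and compatible isomorphisms $A/t^sA\cong S/t^sS$ $(s\ge1)$, inducing $\hat A\cong\hat S$ with $t\mapsto t$, such that $A[1/t]$ is a localization of a polynomial ring over a field. If $S$ is normal, then so is $A$, and $\operatorname{Cl}(A)\to\operatorname{Cl}(\hat A)\cong\operatorname{Cl}(\hat S)$ maps $\operatorname{Cl}(A)$ isomorphically onto the subgroup generated by the classes of the ideals $P\hat S$, where $P$ ranges over the height-one primes of $S$ containing $t$.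

## 6. A ring that is $S$ along $t=0$ and polynomial away from it: proof of Theorem A

In this section $B_0$ is as in Theorem A. The plan is to move the generators $b_i$ of $B_0$, inside the $t$-adic completion $B$, to $y_i=b_i+t\tau_i$ with independent power series $\tau_i$ in $t$. Modulo $t$ nothing changes, but all relations among the generators disappear.

**Step 1: independent power series.** *We need elements $\tau_1,\dots,\tau_N\in k[[t]]$ algebraically independent over $k(t)$, for every $N$ and every field $k$, even an uncountable one.* Let $k_0$ be the prime field. The field $k_0(t)$ is countable, and so is the algebraic closure of any $k_0(t,\tau_1,\dots,\tau_j)$ inside $k_0((t))$, while $k_0[[t]]$ is uncountable. So we can choose, one after another, $\tau_1,\dots,\tau_N\in k_0[[t]]$ with $t,\tau_1,\dots,\tau_N$ algebraically independent over $k_0$.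

The map $k\otimes_{k_0}k_0((t))\to k((t))$ is injective: an element of the source can be written $\sum c_i\otimes f_i$ with $c_i\in k$ linearly independent over $k_0$ and $f_i\in k_0((t))$, and if $\sum c_if_i=0$, then comparing the coefficients of each power of $t$ gives $f_i=0$ for all $i$. The monomials in $t,\tau_1,\dots,\tau_N$ are linearly independent over $k_0$, so by this injectivity they are linearly independent over $k$. Hence $t,\tau_1,\dots,\tau_N$ are algebraically independent over $k$, that is, the $\tau_i$ are algebraically independent over $k(t)$.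

**Step 2: the completion and the moved generators.** *We set up the map $\theta$ that the rest of the proof studies.* Let $b_1,\dots,b_N$ generate $B_0$ over $k$. The element $t$ is transcendental over $k$: otherwise $k[t]$ is a domain of finite dimension over $k$, hence a field, and the nonzero element $t$ would be a unit. Let $B=\varprojlim_sB_0/t^sB_0$. It is Noetherian and flat over $B_0$, so $t$ is regular on $B$; and $B/t^sB=B_0/t^sB_0\ne0$. It is an algebra over $k[[t]]=\varprojlim k[t]/(t^s)$. Let $F=k(t)$, choose $\tau_1,\dots,\tau_N\in k[[t]]$ algebraically independent over $F$, and put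
$$y_i=b_i+t\tau_i\in B.$$
Let $K=F[Y_1,\dots,Y_N]$ be a polynomial ring, and let $\theta:K\to B[1/t]$ be the homomorphism given on $F$ by $F\subset k((t))\to B[1/t]$ and by $Y_i\mapsto y_i$.

**Step 3: $\theta$ is flat and injective.** *Injectivity says that the $y_i$ satisfy no relations over $F$; flatness is what will make our ring Noetherian.* Put $B_F=B_0\otimes_{k[t]}F$. Then $\theta$ is the composite
$$F[Y]\xrightarrow{\ Y_i\mapsto b_i+tT_i\ }B_F[T_1,\dots,T_N]\longrightarrow B_F\otimes_FF(T)\xrightarrow{\ T_i\mapsto\tau_i\ }B_F\otimes_Fk((t))\longrightarrow B[1/t],$$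
and each map is flat:

- First map: since $t$ is a unit of $F$, $B_F[T]$ is a polynomial ring over $B_F$ in the variables $b_i+tT_i$. So the map is the base change of $F\to B_F$ along $F\to F[Y]$.
- Second map: a localization.
- Third map: the base change along $F(T)\to B_F\otimes_F F(T)$ of the field extension $F(T)\hookrightarrow k((t))$, $T_i\mapsto\tau_i$. This extension exists because the $\tau_i$ are algebraically independent over $F$.
- Fourth map: let $D=B_0\otimes_{k[t]}k[[t]]$. It is of finite type over $k[[t]]$, hence Noetherian, and $D/t^sD=B_0/t^sB_0$, so its $t$-adic completion is $B$. Thus $D\to B$ is flat, and so is $D[1/t]=B_F\otimes_Fk((t))\to B[1/t]$.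

So $\theta$ is flat. Since $K$ is a domain, each $0\ne a\in K$ acts injectively on $B[1/t]$, which is nonzero because $t$ is regular on $B\ne0$. Hence $\theta(a)\ne0$. We regard $K$ as a subring of $B[1/t]$; also $B\subseteq B[1/t]$.

**Step 4: the ring $A_0=K\cap B$ agrees with $B_0$ modulo powers of $t$.** A first guess for the ring we want would be the polynomial ring $k[t,y_1,\dots,y_N]\subseteq B$. It is wrong modulo $t$: if $g\in k[Y]$ is nonzero with $g(b)=0$, then $g(y)\equiv g(b)=0$ modulo $tB$, but $g(y)$ is not divisible by $t$ in the polynomial ring. The quotient $g(y)/t$ is missing. We add all such quotients at once and set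
$$A_0=K\cap B\subseteq B[1/t].$$
This is a domain containing $k,t,y_1,\dots,y_N$. Every element of $K\subseteq B[1/t]$ is carried into $B$ by a power of $t$, so $A_0[1/t]=K$. If $a\in A_0$ and $a=t^sb$ with $b\in B$, then $b=a/t^s\in K\cap B$; so
$$t^sB\cap A_0=t^sA_0.$$
The ring $B/tB=B_0/tB_0$ is generated over $k$ by the images of the $b_i$, which are the images of the $y_i$. So $B=A_0+tB$, and by iteration $B=A_0+t^sB$ for all $s$. Hence
$$A_0/t^sA_0\cong B/t^sB=B_0/t^sB_0,\qquad\text{compatibly in }s.\tag{6}$$

**Step 5: $B$ is flat over $A_0$.** *An intersection of rings need not be Noetherian, and flatness will be our way to prove it here. We show $\operatorname{Tor}_1^{A_0}(B,V)=0$ for every $A_0$-module $V$, by separating the behavior of $t$.*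

- If $t$ acts invertibly on $V$, then for $i\ge1$ localization of $\operatorname{Tor}$ gives $\operatorname{Tor}_i^{A_0}(B,V)=\operatorname{Tor}_i^K(B[1/t],V)=0$, by Step 3.
- Suppose $tV=0$. Let $G$ be a free resolution of $B$ over $A_0$. As $t$ is regular on $A_0$ and on $B$, $\operatorname{Tor}^{A_0}_i(B,A_0/tA_0)=0$ for $i\ge1$, so $G/tG$ is a free resolution of $B/tB$ over $A_0/tA_0$. Since $G\otimes_{A_0}V=G/tG\otimes_{A_0/tA_0}V$, we get $\operatorname{Tor}_i^{A_0}(B,V)=\operatorname{Tor}_i^{A_0/tA_0}(B/tB,V)=0$ for $i\ge1$, because $B/tB=A_0/tA_0$. By induction on $s$, using $0\to tV\to V\to V/tV\to0$, the same holds if $t^sV=0$. By direct limits it holds for every $V$ that is $t$-power torsion.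
- For general $V$, let $V'$ be the image of $V\to V_t=V[1/t]$. There are exact sequences
$$0\to V'\to V_t\to T'\to0,\qquad0\to T\to V\to V'\to0$$
with $T,T'$ $t$-power torsion. The first gives $\operatorname{Tor}_1(B,V')=0$, since $\operatorname{Tor}_2(B,T')=0=\operatorname{Tor}_1(B,V_t)$. The second then gives $\operatorname{Tor}_1(B,V)=0$, since $\operatorname{Tor}_1(B,T)=0$.

**Step 6: $A_0$ is Noetherian.** *We descend the chain condition from $B\times K$.* The map $A_0\to B\times K$ is flat, by Step 5 and because $K=A_0[1/t]$. It is faithfully flat, since every prime of $A_0$ has a nonempty fibre: a prime not containing $t$ is contracted from $K$, and for a prime $\mathfrak q\ni t$, $B/tB=A_0/tA_0$ gives $B/\mathfrak qB=A_0/\mathfrak q$, so the fibre of $B$ over $\mathfrak q$ is nonempty. Given an ascending chain of ideals of $A_0$, its extension to the Noetherian ring $B\times K$ becomes stationary. By faithful flatness each ideal is the contraction of its extension, so the chain itself becomes stationary.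

**Step 7: the local ring $A$.** *We localize at the point corresponding to $\mathfrak m$.* Let $\mathfrak n_0\subset A_0$ be the maximal ideal containing $t$ that corresponds to $\mathfrak m/tB_0$ under $A_0/tA_0\cong B_0/tB_0$, and let $A=(A_0)_{\mathfrak n_0}$, with maximal ideal $\mathfrak n$. It is a Noetherian local domain. Under (6), $\mathfrak n_0/t^sA_0$ corresponds to $\mathfrak m/t^sB_0$. Localizing (6) gives compatible isomorphisms
$$A/t^sA\cong S/t^sS\tag{7}$$
carrying $t$ to $t$. Since $t^s\in\mathfrak n^s$ and $t^s\in\mathfrak m^sS$, they induce compatible isomorphisms $A/\mathfrak n^s\cong S/\mathfrak m^sS$, hence $\hat A\cong\hat S$ with $t\mapsto t$. Finally, $A[1/t]$ is a localization of $A_0[1/t]=K=k(t)[Y_1,\dots,Y_N]$, a polynomial ring over a field.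

**Step 8: normality and the class group.** *We combine Nagata's theorem for $A$ with the agreement modulo $t$.* Let $S$ be normal. It is excellent, so $\hat S\cong\hat A$ is a normal domain. Then $A$ is normal: if $a/b$ with $a,b\in A$, $b\ne0$, is integral over $A$, then $a\in b\hat A\cap A=bA$.

The ring $A[1/t]$ is a localization of a UFD, so it is a UFD. By Fact 2.4, $\operatorname{Cl}(A)$ is generated by the classes of the height-one primes $p\ni t$ of $A$, which are the minimal primes of $tA$ by Krull's principal ideal theorem. Under $A/tA\cong S/tS$ they correspond to the minimal primes of $tS$, i.e. to the height-one primes $P\ni t$ of $S$. Let $p$ correspond to $P$. Under $\hat A\cong\hat S$, the ideals $p\hat A$ and $P\hat S$ both contain $t$, and they have the same image modulo $t$, because $\hat A/t\hat A\cong\hat S/t\hat S$ is the completion of $A/tA\cong S/tS$. So $p\hat A=P\hat S$, and $[p]\mapsto[p\otimes_A\hat A]=[p\hat A]=[P\hat S]$. Thus the image of $\operatorname{Cl}(A)$ in $\operatorname{Cl}(\hat S)$ is generated by the $[P\hat S]$. By Fact 2.3 the map $\operatorname{Cl}(A)\to\operatorname{Cl}(\hat A)$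 is injective. This proves Theorem A. $\square$

## 7. Choosing $t$ so that the class group is $H$: proof of Theorem B

We return to the ring $B_0$ and the modules $M_c$ of Section 4. The remaining task is to find $t\in\mathfrak m$ such that the height-one primes of $S$ containing $t$ are the localizations of modules $M_{\pm h}$, with $h$ running through generators of $H$.

**Step 1: the element $t$.** *We build $t$ from irreducible polynomials of degrees $\pm h_j$.* Let $H=\langle h_1,\dots,h_r\rangle$, $r\ge1$, with $h_j=\sum_{i\in S_j}e_i$ and $\emptyset\ne S_j\subseteq\{1,\dots,n\}$ distinct. Put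
$$F_j=\prod_{i\in S_j}u_1^{(i)}+\prod_{i\in S_j}u_2^{(i)}\in Q_{h_j},\qquad G_j=\prod_{i\in S_j}v_1^{(i)}+\prod_{i\in S_j}v_2^{(i)}\in Q_{-h_j},\qquad t=\prod_{j=1}^rF_jG_j.$$
Then $t$ is nonzero, has degree $0$ and has no constant term, so $0\ne t\in\mathfrak m$. Each $F_j$ is irreducible in $Q$: for any $i_0\in S_j$ it has degree one in $u_1^{(i_0)}$, and its two coefficients $\prod_{i\in S_j\setminus\{i_0\}}u_1^{(i)}$ and $\prod_{i\in S_j}u_2^{(i)}$ are coprime. The same argument applies to $G_j$.

**Step 2: the primes of $B_0$ attached to the factors.** *We identify each of them with some $M_c$.* Let $\Phi\in\{F_j,G_j\}$ have degree $h$. By the observation at the start of Section 4,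
$$P_\Phi:=\Phi Q\cap B_0=\Phi\,Q_{-h}\cong M_{-h}.$$
It is prime, because $\Phi Q$ is prime in the UFD $Q$. It is nonzero, and it lies in $\mathfrak m$ because $\Phi$ has no constant term. It is reflexive by 4.2, so it has height one (Section 2). It contains $t$, since $t/\Phi\in Q_{-h}$.

**Step 3: there are no other height-one primes over $t$.** A product of elements $\Phi q_\Phi\in P_\Phi$, one for each $\Phi$ among $F_1,G_1,\dots,F_r,G_r$, equals $t\prod q_\Phi$. So the product of all the ideals $P_{F_j}$, $P_{G_j}$ lies in $tQ\cap B_0=tB_0$. Hence every prime of $B_0$ containing $t$ contains one of the $P_\Phi$, and the height-one primes of $S$ containing $t$ are exactly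
$$(P_{F_j})_{\mathfrak m}\cong(M_{-h_j})_{\mathfrak m},\qquad(P_{G_j})_{\mathfrak m}\cong(M_{h_j})_{\mathfrak m}.$$

**Step 4: the ring $A$ and its class group.** Let $A$ be the ring of Theorem A for $(B_0,\mathfrak m,t)$, and identify $\hat A$ with $\hat S$. Since $S$ is normal, $A$ is a normal local domain; it is CM because $\hat S$ is. By Theorem A, the image of $\operatorname{Cl}(A)$ in $\operatorname{Cl}(\hat S)$ is generated by the $[M_{\pm h_j}\otimes\hat S]$. By the injective homomorphism (3), completion gives a bijection
$$\operatorname{Cl}(A)\longrightarrow\{[M_c\otimes\hat S]:c\in H\},\qquad[C]\mapsto[C\otimes_A\hat A],\tag{8}$$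
and the classes on the right are pairwise distinct.

**Step 5: counting.** *We match $\mathfrak S_0(A)$ with $H\cap\{0,1\}^n$ in both directions.*

- Let $C$ be a semidualizing $A$-module. By Lemma 3.1(iv) it is reflexive of rank one. So by (8), $C\otimes_A\hat A\cong M_c\otimes\hat S$ for a unique $c\in H$, and $c$ determines $C$ up to isomorphism. This module is semidualizing over $\hat S$ by 1.3(a), so $c\in\{0,1\}^n$ by 4.5.
- Let $c\in H\cap\{0,1\}^n$. By (8) there is a reflexive $A$-module $C$ of rank one with $C\otimes_A\hat A\cong M_c\otimes\hat S$. The latter is semidualizing by 4.4, so $C$ is semidualizing by 1.3(b).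

Hence $|\mathfrak S_0(A)|=|H\cap\{0,1\}^n|$, and $\mathfrak S(A)=\mathfrak S_0(A)$ by Lemma 3.1(i). If $\mathbf 1\in H$, the module $C$ with $C\otimes_A\hat A\cong M_{\mathbf 1}\otimes\hat S$, which is the canonical module of $\hat S$ by 4.3, is a canonical, i.e. dualizing, module of $A$. $\square$

## 8. Lattices that meet the cube in $q$ points: proof of Theorem C

By Theorem B only counting is left.

**(1) Any $q$.** For $q=1$ take a field and use Lemma 3.1(iii). For $q\ge2$ let $n=q$ and
$$H=\langle e_1+e_2,\,e_1+e_3,\dots,e_1+e_q\rangle=\Bigl\{\bigl(\textstyle\sum_ja_j,\,a_1,\dots,a_{q-1}\bigr):a_j\in\mathbb Z\Bigr\}.$$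
Such a vector lies in $\{0,1\}^n$ if and only if all $a_j\in\{0,1\}$ and $\sum_j a_j\in\{0,1\}$, that is, at most one $a_j$ is nonzero. This gives $1+(q-1)=q$ vectors. For $q=3$ we have $n=3$ and $H=\langle(1,1,0),(1,0,1)\rangle$, with the vectors $000,110,101$: the local ring $A$ has exactly three semidualizing modules, and $3$ is not a power of $2$.

**(2) Even $q$, with a dualizing module.** Let $q=2(r+1)$ with $r\ge0$, and $n=r+2$. Index coordinates by $0,1,\dots,r+1$ and put
$$H=\langle e_0+e_1,\dots,e_0+e_r,\mathbf 1\rangle.$$
The vector $\sum_{i=1}^ra_i(e_0+e_i)+b\mathbf 1$ has coordinate $b+\sum a_i$ at $0$, coordinate $b+a_i$ at $i$ for $1\le i\le r$, and coordinate $b$ at $r+1$. It is a $0/1$ vector if and only if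

- $b=0$, all $a_i\in\{0,1\}$ and $\sum a_i\le1$; or
- $b=1$, all $a_i\in\{0,-1\}$ and $\sum a_i\ge-1$.

Each case gives $r+1$ vectors. All of them are distinct, since the coordinates determine $b$ and the $a_i$. So $|H\cap\{0,1\}^n|=2(r+1)=q$. Since $\mathbf 1\in H$, the ring has a dualizing module. For $q=6$ we have $n=4$ and $H=\langle(1,1,0,0),(1,0,1,0),(1,1,1,1)\rangle$, with the vectors $0000,1100,1010,1111,0011,0101$. $\square$

**Remark (the set of all values).** By a theorem of Nasseh and Sather-Wagstaff (*Geometric aspects of representation theory for DG algebras: answering a question of Vasconcelos*, J. London Math. Soc. 96 (2017)), $\mathfrak S(R)$ is finite for every local ring $R$. It is never empty, as it contains the class of $R$. So, by (1), the integers $|\mathfrak S(R)|$ with $R$ local are exactly the positive integers, and likewise for $|\mathfrak S_0(R)|$. If a local ring $R$ has a dualizing complex, then $|\mathfrak S(R)|$ is $1$ when $R$ is Gorenstein, by Lemma 3.1(iii), and even otherwise, by the fact quoted in Section 3. Together with (2), the integers $|\mathfrak S(R)|$ for $R$ local with a dualizing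 complex are exactly $1$ and the even positive integers.
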